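\title{Particles in equilibrium on the real line are equally spaced}

\begin{abstract}
Identical particles are placed at the points of a bi-infinite increasing sequence on the real line, and two particles at distance $d$ repel each other with force $F(d)$, where $F$ is positive and strictly decreasing. We prove that in every equilibrium configuration the particles are equally spaced. No continuity or decay rate of $F$ and no a priori bound on the gaps is assumed. Equilibria exist exactly when $\int_1^\infty F<\infty$, and a nonzero constant external force cannot be balanced. The proof regards the gaps as the potential of a network on $\mathbb Z$ and shows that no current can enter the set of large gaps from infinity.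
\end{abstract}

\section{The problem and the results}

Let $\mathbb R_+=(0,\infty)$ and fix a strictly decreasing function $F:\mathbb R_+\to\mathbb R_+$. Identical particles on the real line repel each other, and two particles at distance $d$ exert on each other a force of magnitude $F(d)$. A \emph{configuration} is a strictly increasing sequence $(x_n)_{n\in\mathbb Z}$ of real numbers, the positions of the particles. We write
\[
d_n=x_{n+1}-x_n,\qquad L_n=\sum_{m<n}F(x_n-x_m),\qquad R_n=\sum_{m>n}F(x_m-x_n)
\]
for the $n$th \emph{gap} and for the total forces on the particle at $x_n$ from the left and from the right. The configuration \emph{has finite forces} if $L_n<\infty$ and $R_n<\infty$ for all $n$, and it is \emph{in equilibrium} if it has finite forces and $L_n=R_n$ for all $n$. The following question was posed in \cite{GK}.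

\medskip
\noindent\textbf{Question.} \emph{If a configuration is in equilibrium, must all gaps $d_n$ be equal?}
\medskip

An arithmetic progression with gap $D$ has $L_n=R_n=\sum_{k\ge1}F(kD)$, so it is in equilibrium when this series converges. If only neighboring particles interacted, equilibrium would read $F(d_{n-1})=F(d_n)$, and the gaps would be equal because $F$ is injective. This suggests a positive answer. With forces of infinite range the matter is less clear: a particle whose left neighbor is closer than its right neighbor might be held in place by a denser crowd farther to the right. It is known that an equilibrium configuration that attains the infimum or the supremum of its gaps is equally spaced, and hence that periodic equilibria are equally spaced; the short argument is recalled in Remark~\ref{rem:max}. But a sequence indexed by $\mathbb Z$ need not attain either value. The gaps may creep toward their supremum, oscillate, tend to $0$ or tend to $\infty$, and since $F$ is only monotone, there are no derivatives to work with.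

\begin{theorem}\label{thm:main}
Let $F:\mathbb R_+\to\mathbb R_+$ be strictly decreasing. If $(x_n)$ is in equilibrium, then $d_n$ is constant. More precisely:
\begin{enumerate}
\item[(a)] if $\int_1^\infty F<\infty$, the equilibrium configurations are exactly the arithmetic progressions;
\item[(b)] if $\int_1^\infty F=\infty$, there is no equilibrium configuration.
\end{enumerate}
\end{theorem}

Since $\int_1^\infty y^{-s}\,dy$ is finite exactly when $s>1$, power laws behave as follows.

\begin{corollary}
Let $F(d)=d^{-s}$ with $s>0$. If $s>1$, and in particular for the Coulomb force $F(d)=d^{-2}$, the equilibrium configurations are exactly the arithmetic progressions. If $0<s\le1$, there are none.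
\end{corollary}

One may also let the same external force act on every particle. Balance then means that $L_n-R_n$ is a constant, and this produces no new configurations.

\begin{theorem}\label{thm:field}
Let $F:\mathbb R_+\to\mathbb R_+$ be strictly decreasing. If $(x_n)$ has finite forces and $L_n-R_n=f$ for all $n$, with a constant $f\in\mathbb R$, then $f=0$ and $d_n$ is constant.
\end{theorem}

The word ``strictly'' cannot be dropped.

\begin{example}\label{ex:step}
Let $F(d)=2^{-k}$ for $d\in(k-\frac12,k+\frac12]$, $d>0$, $k=0,1,2,\dots$. This $F$ is positive and nonincreasing. Let $x_n=n+\theta_n$ with arbitrary $|\theta_n|<\frac14$. Then $x_{n+k}-x_n\in(k-\frac12,k+\frac12)$, so $F(x_{n+k}-x_n)=2^{-k}$ for all $n$ and all $k\ge1$. Hence $L_n=R_n=1$ for all $n$, although the gaps $1+\theta_{n+1}-\theta_n$ are essentially arbitrary.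
\end{example}

Section~\ref{sec:model} introduces the main object, a current between any two gaps, and carries out the whole argument in a model where each particle sees only two neighbors on each side. Section~\ref{sec:field} reduces Theorem~\ref{thm:field} to Theorem~\ref{thm:main}. Sections~\ref{sec:cut} and~\ref{sec:high} set up the network for forces of infinite range, and Sections~\ref{sec:int} and~\ref{sec:nonint} prove parts (a) and (b) of Theorem~\ref{thm:main}.

\section{Currents between gaps, and a model with two neighbors}\label{sec:model}

All we know about $F$ is how two values $F(y)$ and $F(y')$ compare when $y$ and $y'$ compare. To learn about gaps, we compare the pair of particles $(m,k)$ with the pair $(m+1,k+1)$, since their distances differ by a difference of two gaps. For a configuration $(x_n)$ and $m<k$ put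
\begin{equation}\label{eq:current}
I(m,k)=F(x_{k+1}-x_{m+1})-F(x_k-x_m),\qquad I(k,m)=-I(m,k).
\end{equation}
Since $(x_{k+1}-x_{m+1})-(x_k-x_m)=d_k-d_m$ and $F$ is strictly decreasing, we have the \emph{sign law}
\begin{equation}\label{eq:sign}
\operatorname{sgn}I(m,k)=\operatorname{sgn}(d_m-d_k)\qquad(m\ne k).
\end{equation}
For $m<k$ we have $x_k-x_m\ge d_m$ and $x_{k+1}-x_{m+1}\ge d_k$, so $I(m,k)$ is a difference of two numbers in $(0,F(\min(d_m,d_k))]$, and
\begin{equation}\label{eq:crude}
|I(m,k)|\le F(\min(d_m,d_k))\qquad(m\ne k).
\end{equation}

We use the language of electrical networks. The nodes are the integers, node $n$ standing for the gap between $x_n$ and $x_{n+1}$; the potential at $n$ is $d_n$; and $I(m,k)$ is the current from $m$ to $k$. The sign law says that current flows from higher to lower potential. No fact from network theory is used in the proofs.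

The following notation is kept throughout:
\[
\alpha=\inf_n d_n,\qquad\beta=\sup_n d_n,\qquad \ell^\pm=\liminf_{n\to\pm\infty}d_n\in[0,\infty].
\]
For a level $t>0$, an index $n$ is \emph{high} if $d_n>t$ and \emph{low} if $d_n\le t$. By \eqref{eq:sign}, $I(h,l)>0$ whenever $h$ is high and $l$ is low. The \emph{cut at $N$} is the set of pairs $(m,k)$ with $m\le N<k$.

\medskip
\noindent\textbf{Reflection.} The configuration $x'_n=-x_{-n}$ has $L'_n=R_{-n}$, $R'_n=L_{-n}$ and $d'_n=d_{-n-1}$. For $m<k$,
\[
I'(m,k)=F(x_{-m-1}-x_{-k-1})-F(x_{-m}-x_{-k})=-I(-k-1,-m-1).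
\]
As $(m,k)$ runs through the cut at $N$, the pair $(-k-1,-m-1)$ runs through the cut at $-N-2$. So reflection preserves equilibrium, exchanges $\ell^+$ and $\ell^-$, and turns a sum of currents over the pairs of high indices in the cut at $N$ into minus the corresponding sum for the cut at $-N-2$.

\medskip
\noindent\textbf{The model.} Let each particle interact only with the two nearest particles on each side. The force from the right minus the force from the left on the particle at $x_n$ is then
\[
E_n=F(d_n)+F(d_n+d_{n+1})-F(d_{n-1})-F(d_{n-2}+d_{n-1}).
\]
All sums are finite, and yet every step of the proof of Theorem~\ref{thm:main}(a) is already present.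

\begin{proposition}\label{prop:model}
If $E_n=0$ for all $n$, then $d_n$ is constant.
\end{proposition}

\begin{proof}
Only pairs $\{m,k\}$ with $|m-k|\le2$ count as edges of the network.

\emph{Conservation.} Three edges cross the cut at $N$. In the sum
\[
J_N=I(N,N+1)+I(N-1,N+1)+I(N,N+2)
\]
the first term is $F(d_{N+1})-F(d_N)$. In the other two the value $F(d_N+d_{N+1})$ cancels, leaving $F(d_{N+1}+d_{N+2})-F(d_{N-1}+d_N)$. Thus $J_N=E_{N+1}=0$: no net current crosses a cut. Subtracting $J_{N-1}=0$ cancels $I(N-1,N+1)$ and gives $\sum_{0<|k-N|\le2}I(N,k)=0$: no net current leaves a node.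

\emph{The high current.} Suppose $\alpha<\beta$ and choose $t\in(\alpha,\beta)$ with $t\ne\ell^+,\ell^-$. Let $U_N$ be the sum of those terms of $J_N$ whose two indices are high; by \eqref{eq:crude}, $|U_N|\le3F(t)$. If $N$ is low, only $I(N-1,N+1)$ can occur in $U_N$ or in $U_{N-1}$, and $U_N=U_{N-1}$. If $N$ is high, $U_N-U_{N-1}$ is the current from $N$ to the high nodes joined to it, so $U_{N-1}-U_N$ is the current from $N$ to the low nodes joined to it, which is nonnegative. Hence $U_N$ is nonincreasing, with limits $U(\pm\infty)$, and $U(-\infty)-U(+\infty)$ is the total current $W$ along all edges from high to low nodes. We have $W\le6F(t)$, and $W>0$ because for some $n$ exactly one of $n$, $n+1$ is high.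

\emph{Nothing enters from infinity.} We claim that $U(+\infty)\ge0$. If $t<\ell^+$, then for large $N$ all $k>N$ are high. The terms of $J_N$ omitted from $U_N$ are then currents from a low node to a high node, which are negative, and $J_N=0$ gives $U_N\ge0$. If $t>\ell^+$, pick $t_1\in(\ell^+,t)$; there are infinitely many $N>0$ with $d_N\le t_1$. For such $N$, if $N+1$ is high, then $I(N+1,N)=F(d_N)-F(d_{N+1})\ge F(t_1)-F(t)>0$, and this can happen only finitely often because $W<\infty$. For the remaining $N$ both $N$ and $N+1$ are low, every edge across the cut at $N$ has a low end, and $U_N=0$. So $U(+\infty)=0$.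

By reflection $U(-\infty)\le0$. Hence $W=U(-\infty)-U(+\infty)\le0$, a contradiction.
\end{proof}

In words: the high nodes leak current to the low nodes, the leak has to be supplied from $+\infty$ or $-\infty$ along edges between high nodes, and no such supply exists. For forces of infinite range three things change. Infinitely many edges cross each cut, so the convergence of $J_N$ and the bound on $U_N$ need proof (Section~\ref{sec:cut}). Two consecutive low nodes no longer interrupt the high current, and longer and longer interruptions must be found (Section~\ref{sec:int}). Finally, the uniform bound on $U_N$ requires $\int_1^\infty F<\infty$, and the other case needs a different mechanism (Section~\ref{sec:nonint}).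

\section{Finite forces and the external field}\label{sec:field}

Two elementary facts are used repeatedly. The first is the integral test: for $D,t>0$, monotonicity gives $tF(D+(j+1)t)\le\int_{D+jt}^{D+(j+1)t}F\le tF(D+jt)$, hence
\begin{equation}\label{eq:test}
\frac1t\int_D^\infty F\le\sum_{j\ge0}F(D+jt)\le F(D)+\frac1t\int_D^\infty F .
\end{equation}
As $F$ is bounded on compact subsets of $\mathbb R_+$, the series $\sum_{j\ge1}F(jt)$ converges if and only if $\int_1^\infty F<\infty$. The second is dominated convergence for series: if $0\le a_k(y)\le b_k$, $\sum_kb_k<\infty$, and $a_k(y)\to0$ as $y\to\infty$ for each $k$, then $\sum_ka_k(y)\to0$.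

\begin{lemma}\label{lem:basic}
If $(x_n)$ has finite forces, then $x_n\to\pm\infty$ as $n\to\pm\infty$, and $F(y)\to0$ as $y\to\infty$.
\end{lemma}

\begin{proof}
If $x_n\le X$ for all $n$, then $R_0\ge\sum_{m>0}F(X-x_0)=\infty$, because $F>0$. So $x_n\to\infty$ as $n\to\infty$, and reflection gives the other end. The terms $F(x_m-x_0)$ of the convergent series $R_0$ tend to $0$; since $x_m\to\infty$ and $F$ is monotone, $F(y)\to0$.
\end{proof}

The forces inside a block of particles cancel in pairs, so an external force on a long block has to be compensated from outside the block. The particles outside cannot supply a push proportional to the length of the block.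

\begin{proposition}\label{prop:field}
If $(x_n)$ has finite forces and $L_n-R_n=f$ for all $n$, then $f=0$.
\end{proposition}

\begin{proof}
Let $b\ge1$ and sum $L_n-R_n=f$ over $0\le n<b$. For $0\le m<k<b$ the term $F(x_k-x_m)$ occurs once in $L_k$ and once in $R_m$, and cancels. What remains is
\[
bf=\sum_{n=0}^{b-1}T_n-\sum_{n=0}^{b-1}\sum_{k\ge b}F(x_k-x_n)\le\sum_{n=0}^{b-1}T_n,\qquad T_n=\sum_{m<0}F(x_n-x_m).
\]
For $n\ge0$ the terms of $T_n$ are dominated by $F(x_0-x_m)$, whose sum is $L_0$, and each tends to $0$ as $n\to\infty$ by Lemma~\ref{lem:basic}. So $T_n\to0$, the averages $\frac1b\sum_{n<b}T_n$ tend to $0$, and $f\le0$. The reflected configuration satisfies the hypothesis with $-f$ in place of $f$, so $f\ge0$ as well.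
\end{proof}

Theorem~\ref{thm:field} now follows from Theorem~\ref{thm:main}: a configuration as in Theorem~\ref{thm:field} has $f=0$, so it is in equilibrium. The rest of the paper proves Theorem~\ref{thm:main}.

\section{Node law, cut bounds and cut law}\label{sec:cut}

From now on every pair of distinct integers is an edge.

\begin{lemma}[Node law]\label{lem:node}
If $(x_n)$ is in equilibrium, then $\sum_{k\ne n}I(n,k)=0$ for all $n$, and the series converges absolutely.
\end{lemma}

\begin{proof}
By \eqref{eq:current},
\[
\sum_{k>n}I(n,k)=\sum_{k>n}F(x_{k+1}-x_{n+1})-\sum_{k>n}F(x_k-x_n)=R_{n+1}-R_n,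
\]
\[
\sum_{m<n}I(n,m)=\sum_{m<n}F(x_n-x_m)-\sum_{m<n}F(x_{n+1}-x_{m+1})=L_n-L_{n+1}.
\]
All four series have positive terms and converge. The total is $(L_n-R_n)-(L_{n+1}-R_{n+1})=0$.
\end{proof}

\begin{remark}\label{rem:max}
The node law gives a maximum principle. If $d_n=\beta$ for some $n$, then $I(n,k)\ge0$ for all $k\ne n$ by \eqref{eq:sign}; these numbers add up to $0$, so they all vanish, and $d_k=d_n$ for all $k$. If $d_n=\alpha$, the signs are reversed and the conclusion is the same. A periodic sequence of gaps attains its supremum, hence is constant. When the extrema are not attained, signs and the node law are not enough: for any strictly increasing potential on $\mathbb Z$, a current of size $1$ from $n+1$ to $n$ for each $n$ flows downhill and is conserved at every node. What excludes this picture is that the net current across each cut vanishes.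
\end{remark}

To speak of the current across a cut we must sum a double series. Bound \eqref{eq:crude} does not decay with distance, so we use a second bound. For $m<k$ let
\[
u(m,k)=x_k-x_{m+1},\qquad v(m,k)=x_{k+1}-x_m
\]
be the inner and the outer distance between the gaps $m$ and $k$. Both arguments of $F$ in \eqref{eq:current} lie in $[u(m,k),v(m,k)]$, and $u(m,k)>0$ if $k\ge m+2$. Therefore
\begin{equation}\label{eq:fine}
|I(m,k)|\le F(u(m,k))-F(v(m,k))\qquad(k\ge m+2).
\end{equation}
The right side is the drop of $F$ over the interval $[u,v]$. For a family of pairs whose intervals do not overlap, the drops add up to at most a single value of $F$. Nested pairs form such a family (Figure~\ref{fig:nested}).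

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (-0.4,0) -- (8.4,0);
\draw[line width=2.5pt] (0,0)--(1,0) (1.8,0)--(3,0) (5,0)--(6.2,0) (7.2,0)--(8,0);
\foreach \x in {0,1,1.8,3,5,6.2,7.2,8} \fill (\x,0) circle (2.4pt);
\node[above] at (0.5,0.1) {$m_1$};
\node[above] at (2.4,0.1) {$m_0$};
\node[above] at (5.6,0.1) {$k_0$};
\node[above] at (7.6,0.1) {$k_1$};
\draw[<->] (3,-0.45) -- node[fill=white] {$u_0$} (5,-0.45);
\draw[<->] (1.8,-0.9) -- node[fill=white] {$v_0$} (6.2,-0.9);
\draw[<->] (1,-1.35) -- node[fill=white] {$u_1$} (7.2,-1.35);
\draw[<->] (0,-1.8) -- node[fill=white] {$v_1$} (8,-1.8);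
\end{tikzpicture}
\caption{Two nested pairs of gaps (thick segments), $(m_0,k_0)$ inside $(m_1,k_1)$. The outer distance $v_0$ of the inner pair is at most the inner distance $u_1$ of the outer pair, so the intervals $[u_0,v_0]$ and $[u_1,v_1]$ do not overlap.}
\label{fig:nested}
\end{figure}

\begin{lemma}[Nested pairs]\label{lem:nested}
Let $(x_n)$ be any configuration, and let $(m_r,k_r)_{r\ge0}$ be a finite or infinite sequence of pairs with $m_0<k_0$, $m_0>m_1>\cdots$ and $k_0<k_1<\cdots$. Then
\[
\sum_r|I(m_r,k_r)|\le2F(\min(d_{m_0},d_{k_0})),
\]
and if $k_0\ge m_0+2$, the sum is at most $F(x_{k_0}-x_{m_0+1})$.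
\end{lemma}

\begin{proof}
Put $u_r=u(m_r,k_r)$ and $v_r=v(m_r,k_r)$. Since $k_{r+1}\ge k_r+1$ and $m_{r+1}+1\le m_r$, we have $u_{r+1}\ge v_r$, so $F(u_{r+1})\le F(v_r)$. If $k_0\ge m_0+2$, then \eqref{eq:fine} applies to every pair, and for each $\rho$
\[
\sum_{r=0}^{\rho}\bigl(F(u_r)-F(v_r)\bigr)=F(u_0)-\sum_{r=0}^{\rho-1}\bigl(F(v_r)-F(u_{r+1})\bigr)-F(v_\rho)\le F(u_0).
\]
This is the second bound. For the first, bound the term $r=0$ by \eqref{eq:crude}. The remaining pairs, if any, start with $k_1\ge m_1+3$, so their sum is at most $F(u_1)\le F(v_0)\le F(d_{m_0})\le F(\min(d_{m_0},d_{k_0}))$.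
\end{proof}

For $S\subset\mathbb Z$ and $N\in\mathbb Z$ let
\[
\Sigma_N(S)=\sum_{\substack{m\le N<k\\ m,k\in S}}|I(m,k)|
\]
be the total absolute current across the cut at $N$ between nodes of $S$. We need it for $S=\mathbb Z$ and for the set $H_t=\{n:d_n>t\}$ of high indices.

\begin{lemma}[Cut bounds]\label{lem:cutbound}
Let $(x_n)$ be any configuration, $N\in\mathbb Z$ and $t>0$.
\begin{enumerate}
\item[(i)] $\Sigma_N(\mathbb Z)\le3(L_{N+1}+R_{N+1})$.
\item[(ii)] $\Sigma_N(H_t)\le4\sum_{j\ge1}F(jt)$.
\item[(iii)] Suppose $H_t$ has a largest element $p_0\le N$ and a smallest element $q_0>N$, and that $D=x_{q_0}-x_{p_0+1}>0$. Then $\Sigma_N(H_t)\le2\sum_{j\ge0}F(D+jt)$.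
\end{enumerate}
\end{lemma}

\begin{proof}
Let $S\subset\mathbb Z$. List its elements $\le N$ as $p_0>p_1>\cdots$ and its elements $>N$ as $q_0<q_1<\cdots$; either list may be finite. If one is empty, $\Sigma_N(S)=0$, so assume both are nonempty. Each pair $(p_a,q_b)$ lies on exactly one diagonal $(p_{a_0+r},q_{b_0+r})_{r\ge0}$ with $\min(a_0,b_0)=0$, and each diagonal is a nested sequence. A diagonal that starts at $(p_0,q_b)$ with $b\ge1$ or at $(p_a,q_0)$ with $a\ge1$ has first indices differing by at least $2$, so the second bound of Lemma~\ref{lem:nested} applies: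
\begin{equation}\label{eq:diag}
\Sigma_N(S)\le\Delta+\sum_{b\ge1}F(x_{q_b}-x_{p_0+1})+\sum_{a\ge1}F(x_{q_0}-x_{p_a+1}),
\end{equation}
where $\Delta=\sum_r|I(p_r,q_r)|$ is the contribution of the main diagonal.

(i) Here $p_a=N-a$ and $q_b=N+1+b$. The two sums in \eqref{eq:diag} are $R_{N+1}$ and $L_{N+1}$. Also $\Delta\le2F(\min(d_N,d_{N+1}))\le2(L_{N+1}+R_{N+1})$, because $F(d_N)$ is a term of $L_{N+1}$ and $F(d_{N+1})$ is a term of $R_{N+1}$.

(ii), (iii) Let $S=H_t$ and $D=x_{q_0}-x_{p_0+1}\ge0$. The gaps with indices $q_0,\dots,q_{b-1}$ lie between $x_{q_0}$ and $x_{q_b}$ and exceed $t$, so $x_{q_b}-x_{p_0+1}\ge D+bt$. The gaps with indices $p_0,\dots,p_{a-1}$ lie between $x_{p_a+1}$ and $x_{p_0+1}$, so $x_{q_0}-x_{p_a+1}\ge D+at$. The two sums in \eqref{eq:diag} therefore add up to at most $2\sum_{j\ge1}F(D+jt)$. The bound $\Delta\le2F(t)$ gives (ii). If $D>0$, then $q_0\ge p_0+2$ and $\Delta\le F(D)$, which gives (iii).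
\end{proof}

The point of (ii) and (iii) is that high gaps keep each other apart, whatever the low gaps do. The low gaps may be tiny and numerous, and the same argument gives no uniform bound for the current between low nodes. This is why the proof follows the high nodes.

\begin{lemma}[Cut law]\label{lem:cut}
If $(x_n)$ is in equilibrium, then $\sum_{m\le N<k}I(m,k)=0$ for all $N$, and the double series converges absolutely.
\end{lemma}

\begin{proof}
Absolute convergence is Lemma~\ref{lem:cutbound}(i), so the terms may be grouped by $r=k-m\ge1$. Put $g_r(m)=F(x_{m+r}-x_m)$, so that $I(m,m+r)=g_r(m+1)-g_r(m)$. The pairs of length $r$ in the cut have $N-r+1\le m\le N$, and their currents telescope to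
\[
g_r(N+1)-g_r(N-r+1)=F(x_{N+1+r}-x_{N+1})-F(x_{N+1}-x_{N+1-r}).
\]
Summing over $r$ gives $R_{N+1}-L_{N+1}=0$.
\end{proof}

\section{The high current and the leak}\label{sec:high}

Let $(x_n)$ be in equilibrium, fix $t>0$, and write $H=H_t$ and $\Lambda=\mathbb Z\setminus H$. Define the \emph{high current} across the cut at $N$ and the \emph{leak} by
\[
U_N=\sum_{\substack{m\le N<k\\ m,k\in H}}I(m,k),\qquad W=\sum_{h\in H,\ l\in\Lambda}I(h,l).
\]
The series $U_N$ converges absolutely, with $|U_N|\le\Sigma_N(H)\le\Sigma_N(\mathbb Z)<\infty$. The series $W$ has positive terms, so $W\in[0,\infty]$ is well defined.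

\begin{lemma}\label{lem:leak}
The sequence $U_N$ is nonincreasing, and its limits $U(\pm\infty)=\lim_{N\to\pm\infty}U_N$ satisfy $U(-\infty)-U(+\infty)=W$. If $\alpha<t<\beta$, then $U(-\infty)>U(+\infty)$.
\end{lemma}

\begin{proof}
The cuts at $N$ and at $N-1$ differ only in pairs that contain $N$: the pairs $(N,k)$, $k>N$, belong only to the first, and the pairs $(m,N)$, $m<N$, only to the second. If $N\in\Lambda$, none of these pairs is counted, and $U_N=U_{N-1}$. If $N\in H$, antisymmetry and the node law give
\[
U_N-U_{N-1}=\sum_{\substack{k>N\\k\in H}}I(N,k)-\sum_{\substack{m<N\\m\in H}}I(m,N)=\sum_{k\in H\setminus\{N\}}I(N,k)=-\sum_{l\in\Lambda}I(N,l)\le0.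
\]
So $U_N$ is nonincreasing, $U(-\infty)\in(-\infty,\infty]$ and $U(+\infty)\in[-\infty,\infty)$ exist, and summing $U_{N-1}-U_N$ over all $N$ gives $U(-\infty)-U(+\infty)=W$. If $\alpha<t<\beta$, both $H$ and $\Lambda$ are nonempty, so $W>0$.
\end{proof}

The inequality $W>0$ is the first place where strict monotonicity is needed; in Example~\ref{ex:step} all currents vanish. Lemma~\ref{lem:leak} reduces the theorem to the following task: assuming $\alpha<\beta$, find a level $t\in(\alpha,\beta)$ with
\begin{equation}\label{eq:goal}
U(+\infty)\ge0\ge U(-\infty).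
\end{equation}
By the reflection rule of Section~\ref{sec:model}, $U'_N=-U_{-N-2}$ and so $U'(+\infty)=-U(-\infty)$. Statements about the end $-\infty$ thus follow from those about the end $+\infty$.

\section{Integrable forces}\label{sec:int}

In the model, a low gap well below level $t$ could be followed by a high gap only finitely often, because each occurrence cost a fixed amount of leak. The same reasoning applies to a high gap at bounded distance, provided the cost is bounded below. Without continuity of $F$ this is not a compactness argument, but a finite partition does the job. This is the second use of strict monotonicity.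

\begin{lemma}\label{lem:drop}
For all $\delta,M>0$ there is $\kappa>0$ with $F(y)-F(y+\delta)\ge\kappa$ for all $y\in(0,M]$.
\end{lemma}

\begin{proof}
Let $\eta=\delta/2$ and $j=\lceil y/\eta\rceil$. Then $1\le j\le\lceil M/\eta\rceil$ and $y\le j\eta<(j+1)\eta<y+\delta$, so $F(y)-F(y+\delta)\ge F(j\eta)-F((j+1)\eta)$. Let $\kappa$ be the least of these finitely many positive numbers.
\end{proof}

\begin{proposition}\label{prop:int}
Let $\int_1^\infty F<\infty$, let $(x_n)$ be in equilibrium, and let $t>0$. If $t\ne\ell^+$, then $U(+\infty)\ge0$. If $t\ne\ell^-$, then $U(-\infty)\le0$.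
\end{proposition}

\begin{proof}
By reflection it suffices to prove the first statement.

\emph{Case 1: $t<\ell^+$.} For large $N$ every $k>N$ is high. The cut law then reads
\[
0=U_N+\sum_{\substack{m\le N<k\\ m\in\Lambda}}I(m,k),
\]
and each term of the last sum is a current from a low node to a high node, hence negative. So $U_N\ge0$ for large $N$.

\emph{Case 2: $t>\ell^+$ and only finitely many positive indices are high.} For large $N$ no $k>N$ is high, and $U_N=0$.

\emph{Case 3: $t>\ell^+$ and infinitely many positive indices are high.} Now high and low indices both occur arbitrarily far to the right, and the cut law is of no help, since a high current could be compensated by an opposite current between low nodes. We show instead that the high current is forced through longer and longer stretches without high gaps, where Lemma~\ref{lem:cutbound}(iii) makes it small.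

By Lemma~\ref{lem:cutbound}(ii) and \eqref{eq:test}, $|U_N|\le B:=4\sum_{j\ge1}F(jt)<\infty$ for all $N$, so $W\le2B$ by Lemma~\ref{lem:leak}. Choose $t_1\in(\ell^+,t)$ and put $\delta=t-t_1>0$. The set $\mathcal N=\{N>0:d_N\le t_1\}$ is infinite and consists of low indices. For $N\in\mathcal N$ let $q=q(N)$ be the first high index after $N$, and let $y_N=x_q-x_N>0$. Since $x_{q+1}-x_{N+1}=y_N+d_q-d_N>y_N+\delta$,
\[
I(q,N)=F(x_q-x_N)-F(x_{q+1}-x_{N+1})\ge F(y_N)-F(y_N+\delta).
\]
The pairs $(q(N),N)$, $N\in\mathcal N$, are distinct, and each is counted in $W$. Given $M>0$, each $N\in\mathcal N$ with $y_N\le M$ contributes at least the constant $\kappa$ of Lemma~\ref{lem:drop} to $W\le2B$, so there are finitely many such $N$. Thus $y_N\to\infty$ as $N\to\infty$ in $\mathcal N$.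

Consider the cut at $N\in\mathcal N$. If no index $\le N$ is high, $U_N=0$. Otherwise, in the notation of Lemma~\ref{lem:cutbound}(iii), $q_0=q(N)$, and $p_0<N$ because $N$ is low. So $D=x_{q_0}-x_{p_0+1}\ge y_N>0$, and by that lemma and \eqref{eq:test}
\[
|U_N|\le2\sum_{j\ge0}F(y_N+jt)\le2F(y_N)+\frac2t\int_{y_N}^\infty F .
\]
The right side tends to $0$ as $N\to\infty$ in $\mathcal N$. Since the limit $U(+\infty)$ exists, it equals $0$.
\end{proof}

Integrability was used only in Case~3, once to make the leak finite and once to make the last bound tend to $0$. The condition $t\ne\ell^+$ provides all high indices in Case~1 and the margin $\delta>0$ in Case~3.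

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $(x_n)$ be in equilibrium and suppose $\alpha<\beta$. Choose $t\in(\alpha,\beta)$ different from $\ell^+$ and $\ell^-$. Proposition~\ref{prop:int} gives \eqref{eq:goal}, which contradicts Lemma~\ref{lem:leak}. Hence $d_n$ is constant. Conversely, an arithmetic progression with gap $D$ has $L_n=R_n=\sum_{k\ge1}F(kD)$, which is finite by \eqref{eq:test}, so it is in equilibrium.
\end{proof}

\section{Non-integrable forces}\label{sec:nonint}

Let $\int_1^\infty F=\infty$. Bounds (ii) and (iii) of Lemma~\ref{lem:cutbound} are now infinite, but (i) remains, and it is useful at particles that feel almost no force. Such particles exist far out at both ends, for the following reason. Let $G(y)$ denote the integral of $F$ up to distance $y$. Particles of density $\rho$ spread over a length $y$ exert a force of about $\rho\,G(y)$ at the end of the stretch. To keep the force from the left above a constant $c$ near position $y$, the density there should be at least about $c/G(y)$. The force of these particles on a particle at the origin is then about $c\int F/G=c\int d(\log G)$,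 which diverges because $G\to\infty$. The proof makes this precise on the scales $4^j$. Two points need care: $F$ may fail to be integrable at $0$, so we truncate it, and the force at $y$ must be shown to come from particles at positions comparable to $y$.

\begin{proposition}\label{prop:sparse}
Let $\int_1^\infty F=\infty$ and let $(x_n)$ have finite forces. Then $\liminf_{n\to\infty}L_n=0$ and $\liminf_{n\to-\infty}R_n=0$.
\end{proposition}

\begin{proof}
By reflection it suffices to prove the first claim. Suppose $L_n\ge c>0$ for all $n\ge n_0$, and translate so that $x_0=0$. Let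
\[
\tilde F=\min(F,F(1)),\qquad G(y)=\int_0^y\tilde F,\qquad c'=\tfrac12\min(c,F(1)).
\]
Then $\tilde F$ is nonincreasing, $\tilde F=F(1)$ on $(0,1]$ and $\tilde F=F$ on $[1,\infty)$, so $0<G(y)<\infty$ for $y>0$ and $G(y)\to\infty$.

\emph{Step 1: the truncated force from the left is at least $2c'$ at every point $y>x_{n_0}$.} By Lemma~\ref{lem:basic} there is $n\ge n_0$ with $x_n<y\le x_{n+1}$. If $y-x_n\ge1$, then
\[
\sum_{x_k<y}\tilde F(y-x_k)=\sum_{k\le n}F(y-x_k)\ge\sum_{k\le n}F(x_{n+1}-x_k)=L_{n+1}\ge c .
\]
If $y-x_n<1$, the term $k=n$ alone equals $F(1)$. In both cases the sum is at least $2c'$.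

\emph{Step 2: distant particles contribute little.} Let $y>0$ and consider the particles with $x_k\le y/2$. For $k\ne0$ we have $y-x_k\ge|x_k|$: for $k<0$ because $y>0$, and for $k>0$ because $x_k\le y/2$. So $\tilde F(y-x_k)\le F(|x_k|)$, and $\sum_{k\ne0}F(|x_k|)=L_0+R_0<\infty$. For each fixed $k$, including $k=0$, we have $\tilde F(y-x_k)\to0$ as $y\to\infty$. By dominated convergence $\sum_{x_k\le y/2}\tilde F(y-x_k)\to0$. Together with Step~1, this gives an integer $j_0\ge0$ with
\begin{equation}\label{eq:near}
\sum_{y/2<x_k<y}\tilde F(y-x_k)\ge c'\qquad(y\ge4^{j_0}).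
\end{equation}

\emph{Step 3: a lower bound for the number of particles.} Let $j\ge j_0$, let $M_j$ be the number of particles in $(4^j,4^{j+1})$, which is finite, and put $G_j=G(4^j)$. Integrate \eqref{eq:near} over $y\in[2\cdot4^j,4^{j+1}]$, an interval of length $2\cdot4^j$. A particle appears in the sum for some such $y$ only if $4^j<x_k<4^{j+1}$, and its contribution to the integral is at most $\int_{x_k}^{4^{j+1}}\tilde F(y-x_k)\,dy\le G_{j+1}$. Hence
\[
2\cdot4^jc'\le M_j\,G_{j+1}.
\]

\emph{Step 4: the force on the particle at $0$.} By monotonicity $G_{j+2}-G_{j+1}\le(4^{j+2}-4^{j+1})F(4^{j+1})=12\cdot4^jF(4^{j+1})$. Each of the $M_j$ particles in $(4^j,4^{j+1})$ contributes at least $F(4^{j+1})$ to $R_0$, and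
\[
M_jF(4^{j+1})\ge2c'\,\frac{4^jF(4^{j+1})}{G_{j+1}}\ge\frac{c'}6\cdot\frac{G_{j+2}-G_{j+1}}{G_{j+1}}\ge\frac{c'}6\log\frac{G_{j+2}}{G_{j+1}},
\]
where the last step is $z-1\ge\log z$. The intervals $(4^j,4^{j+1})$ are disjoint, so for every $J\ge j_0$
\[
R_0\ge\sum_{j=j_0}^{J}M_jF(4^{j+1})\ge\frac{c'}6\log\frac{G_{J+2}}{G_{j_0+1}} .
\]
The right side tends to $\infty$ with $J$, which contradicts $R_0<\infty$.
\end{proof}

Proposition~\ref{prop:sparse} does not use equilibrium, and it controls only one of the two forces at each end. Equilibrium transfers the smallness to the other force.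

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Suppose $(x_n)$ is in equilibrium. Assume first that $\alpha<\beta$, and take any $t\in(\alpha,\beta)$. By Lemma~\ref{lem:cutbound}(i) and $L_n=R_n$,
\[
|U_N|\le\Sigma_N(\mathbb Z)\le6L_{N+1}=6R_{N+1}.
\]
By Proposition~\ref{prop:sparse}, $L_{N+1}\to0$ along a sequence $N\to+\infty$, and $R_{N+1}\to0$ along a sequence $N\to-\infty$. Hence $U(+\infty)=U(-\infty)=0$, which contradicts Lemma~\ref{lem:leak}. So all gaps equal $\alpha>0$. But then $L_0=\sum_{k\ge1}F(k\alpha)=\infty$ by \eqref{eq:test}, and the configuration does not have finite forces. Hence no equilibrium configuration exists.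
\end{proof}

Parts (a) and (b) together show that every equilibrium configuration has constant gaps. This completes the proof of Theorem~\ref{thm:main} and, by Proposition~\ref{prop:field}, of Theorem~\ref{thm:field}.

\begin{thebibliography}{1}
\bibitem{GK} Agelos Georgakopoulos and Mihail N. Kolountzakis, \emph{On particles in equilibrium on the real line}, arXiv:1604.01649 (2016).
\end{thebibliography}
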